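# Disjoint frequently hypercyclic pairs whose disjoint hypercyclic vectors lie on a single line

## Orbits, lower density and disjointness

Throughout, $\mathbb K\in\{\mathbb R,\mathbb C\}$, $X$ is a separable infinite-dimensional Banach space over $\mathbb K$, and $L(X)$ is the algebra of bounded linear operators on $X$. We write $\mathbb N=\{1,2,\dots\}$ and $\mathbb N_0=\mathbb N\cup\{0\}$. Products of Banach spaces carry the max-norm, and $R_1\oplus R_2$ acts coordinatewise. For $f\in X^*$ and $e\in X$, $f\otimes e$ denotes the operator $z\mapsto f(z)e$. On a sequence space, $\delta_0,\delta_1,\dots$ are the unit coordinate vectors and $B(v_0,v_1,\dots)=(v_1,v_2,\dots)$ is the backward shift. The operator $2B$ on $\ell_2$ will be our test case.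

**Definition (lower density).** For $A\subseteq\mathbb N$, $\underline d(A)=\liminf_{N\to\infty}\frac{\#(A\cap[1,N])}{N}$. For a subset of $\mathbb N_0$ we ignore the element $0$.

*Example.* The odd multiples of $2^a$ have one element in each block of $2^{a+1}$ consecutive integers, so their lower density is $2^{-a-1}$. The set $\{4^l:l\ge1\}$ has lower density $0$.

**Definition (hypercyclic, frequently hypercyclic).** Let $R$ be a bounded operator on a separable Banach space $Z$. A vector $u$ is hypercyclic for $R$ if $\{R^nu:n\ge0\}$ is dense in $Z$. It is frequently hypercyclic for $R$ if $\{n\ge0:R^nu\in U\}$ has positive lower density for every nonempty open $U\subseteq Z$.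

**Fact A.** In a space without isolated points (such as a nonzero Banach space), a dense sequence $(w_n)$ visits every nonempty open set $U$ for infinitely many $n$. Indeed, $U\setminus\{w_0,\dots,w_m\}$ is open, and nonempty because a finite open set would consist of isolated points. So it contains some $w_n$, and then $n>m$.

**Definition (unconditional convergence).** A series $\sum_kx_k$ over a countable index set converges unconditionally if it converges in every ordering.

*Example.* Absolutely convergent series do. In $\ell_2$, $\sum_k\frac1k\delta_k$ converges unconditionally but not absolutely.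

**Fact B.** If $\sum x_k$ converges unconditionally, then $\sum b_kx_k$ converges unconditionally for every bounded scalar sequence $(b_k)$, and the tails are small uniformly: for every $\varepsilon>0$ there is a finite set $K_0$ of indices such that $\|\sum_{k\notin K_0}b_kx_k\|\le\varepsilon$ whenever $|b_k|\le1$ for all $k$.

Here is the textbook argument. First, for every $\varepsilon>0$ there is a finite $K_0$ with $\|\sum_{k\in F}x_k\|\le\varepsilon$ for all finite $F$ disjoint from $K_0$. If not, for some $\varepsilon$ we could pick successively pairwise disjoint finite sets $F_1,F_2,\dots$ with $\|\sum_{k\in F_i}x_k\|>\varepsilon$. Order the indices so that each $F_i$ is a consecutive block, with the remaining indices inserted one at a time between blocks. The partial sums in this ordering are not Cauchy, a contradiction. Now let $F$ be finite and disjoint from $K_0$. If $0\le b_k\le1$, then $\sum_{k\in F}b_kx_k=\int_0^1\sum_{k\in F,\,b_k>t}x_k\,dt$ has norm at most $\varepsilon$. Splitting into positive and negative parts, and then real and imaginary parts,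 gives at most $4\varepsilon$ for scalars with $|b_k|\le1$. So $\sum b_kx_k$ is Cauchy in every ordering, and the bound passes to infinite tails.

**Definition (Frequent Hypercyclicity Criterion, FHCC).** A bounded operator $T$ on $X$ satisfies the FHCC if there are a dense set $X_0\subseteq X$ and a map $S:X_0\to X_0$ such that for all $u\in X_0$ the series $\sum_{k\ge1}T^ku$ and $\sum_{k\ge1}S^ku$ converge unconditionally, and $TSu=u$. (The same definition is used on any separable Banach space. The map $S$ need be neither linear nor continuous.)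

*Example.* Let $Y\ne\{0\}$ be a separable Banach space and $X=\ell_p(Y)$ $(1\le p<\infty)$ or $c_0(Y)$; for instance $X=\ell_2$. Then $T=2B$ satisfies the FHCC. Take for $X_0$ the finitely supported sequences and $S(v_0,v_1,\dots)=\frac12(0,v_0,v_1,\dots)$. Here $T^ku=0$ for large $k$, $\|S^ku\|=2^{-k}\|u\|$, and $TS=I$. By contrast $B$ itself does not satisfy the FHCC: since $\|B\|\le1$ and $B^kS^ku=u$, we would have $\|S^ku\|\ge\|u\|$, and $\sum S^ku$ diverges for $u\neq0$.

If $T$ satisfies the FHCC with data $X_0,S$, then $T\oplus\dots\oplus T$ ($N$ summands) satisfies it on $X^N$ with $X_0^N$ and $S\times\dots\times S$: density, unconditional convergence and the identity $TS=I$ on $X_0$ are all checked coordinatewise.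

**Definition (disjoint hypercyclic).** $T_1,T_2\in L(X)$ are disjoint hypercyclic (d-hypercyclic) if some $x\in X$ has $\{(T_1^nx,T_2^nx):n\ge0\}$ dense in $X\times X$. Such an $x$ is a d-hypercyclic vector for $(T_1,T_2)$.

Note that a single vector $x$ must drive both coordinates.

*Non-example.* $T_1=2B$ and $T_2=3B$ on $\ell_2$ are not d-hypercyclic. If they were, there would be $n$ with $\|T_1^nx-\delta_0\|<\frac14$ and $\|T_2^nx-\delta_1\|<\frac14$. In $T_1^nx$ the coordinate $0$ is larger in modulus than the coordinate $1$; in $T_2^nx$ it is the other way around. But $T_2^nx=(3/2)^nT_1^nx$.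

*Example.* $T_1=T=2B$ and $T_2=T^2$ on $\ell_2$ are d-hypercyclic. Let $\mathcal D$ be a countable dense set of pairs of finitely supported vectors. Form a sequence $(y_l,y_l')_{l\ge1}$ in which each element of $\mathcal D$ is listed infinitely often, and replace the $l$-th entry by $(0,0)$ if one of its vectors has support not contained in $\{0,\dots,l-1\}$ or norm greater than $l$. Each element of $\mathcal D$ still occurs infinitely often. Put $n_l=4^l$ and
$$x=\sum_{l\ge1}\big(S^{n_l}y_l+S^{2n_l}y_l'\big).$$
Apply $T^{n_j}$. The terms with $l<j$ vanish, because $n_j-n_l\ge n_j-2n_l\ge4^j/2\ge j>l$. The term $l=j$ gives $y_j+S^{n_j}y_j'$. Each term with $l>j$ has norm at most $2l\,2^{-4^l/2}$. Apply $T^{2n_j}$. The terms with $l<j$ vanish again, the term $l=j$ gives $T^{n_j}y_j+y_j'=y_j'$, and each term with $l>j$ has norm at most $2l\,2^{-4^l/2}$, since $n_l-2n_j\ge4^l/2$. So $(T^{n_j}x,T^{2n_j}x)$ differs from $(y_j,y_j')$ by at most $j2^{-4^j}+\sum_{l>j}2l\,2^{-4^l/2}\to0$, and the orbit is dense.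

**Definition (densely disjoint hypercyclic).** $T_1,T_2$ are densely d-hypercyclic if the set of d-hypercyclic vectors for $(T_1,T_2)$ is dense in $X$.

*Example.* The pair $(2B,(2B)^2)$ is. With $x$ as above and $w$ finitely supported, $x+w$ has eventually the same pair orbit as $x$, so by Fact A it is d-hypercyclic. The vectors $x+w$ are dense.

**Definition (disjoint frequently hypercyclic).** $T_1,T_2$ are disjoint frequently hypercyclic (d-frequently hypercyclic) if there is $x\in X$ such that for every nonempty open $U\subseteq X\times X$ the set $\{n\ge0:(T_1^nx,T_2^nx)\in U\}$ has positive lower density. Such an $x$ is a d-frequently hypercyclic vector.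

A set of positive lower density is nonempty, so a d-frequently hypercyclic vector is d-hypercyclic. The construction above, with approximation times $4^l$, is far too sparse to show frequency.

*Example.* Let $T=2B$ on $\ell_2$. Lemma 5 below provides a frequently hypercyclic vector $(x,y)$ of $T\oplus T$. The vectors $x,y$ are linearly independent, since otherwise the orbit of $(x,y)$ would stay in a proper closed subspace. Let $V$ be the invertible operator that swaps $x$ and $y$ and is the identity on a closed complement of their span. For $T_1=T$ and $T_2=V^{-1}TV$ we get $(T_1^nx,T_2^nx)=(T^nx,V^{-1}T^ny)$, the image of $(T^nx,T^ny)$ under a fixed homeomorphism. So $x$ is a d-frequently hypercyclic vector for $(T_1,T_2)$.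

**Definition (nuclear operator).** $W\in L(X)$ is nuclear if $W=\sum_j\phi_j\otimes z_j$ with $\phi_j\in X^*$, $z_j\in X$ and $\sum_j\|\phi_j\|\|z_j\|<\infty$.

*Example.* Operators of finite rank are nuclear; so is the diagonal operator with entries $2^{-j}$ on $\ell_2$.

## Does disjoint frequent hypercyclicity force dense disjoint hypercyclicity?

For one operator, a single hypercyclic vector yields a dense set of them. For pairs this fails: by a result of Sanders and Shkarin, every separable infinite-dimensional Banach space supports disjoint hypercyclic operators that fail to be densely disjoint hypercyclic. Frequency is a stronger demand. It is known that it does not repair everything: on some Banach space $Y$ there are disjoint frequently hypercyclic $T_1,T_2$ such that $T_1\oplus T_1$ and $T_2\oplus T_2$ are not disjoint hypercyclic on $Y\times Y$, and hence $T_1,T_2$ do not satisfy the Disjoint Hypercyclicity Criterion. The question, whose source is Özgür Martin, Quentin Menet and Yunied Puig, "Disjoint frequently hypercyclic pseudo-shifts", arXiv:2106.01409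 (2021), is this.

> If $T_1,T_2$ are disjoint frequently hypercyclic, must they be densely disjoint hypercyclic?

The answer is no, and the set of d-hypercyclic vectors can be as small as is conceivable.

**Theorem 1.** Let $T\in L(X)$ satisfy the FHCC and let $\varepsilon>0$. There are $x\in X\setminus\{0\}$ and an invertible $V\in L(X)$, with $V-I$ nuclear and $\|V-I\|<\varepsilon$, such that for $T_1=T$ and $T_2=V^{-1}TV$:

1. $T_1,T_2$ are d-frequently hypercyclic, with $x$ a d-frequently hypercyclic vector;
2. the set of d-hypercyclic vectors of $(T_1,T_2)$ is exactly $\{cx:c\in\mathbb K\setminus\{0\}\}$.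

In particular $T_1,T_2$ are not densely d-hypercyclic.

The set of d-hypercyclic vectors of any pair is invariant under multiplication by nonzero scalars, so a nonempty one cannot be smaller than in item 2. With $T=2B$ on $\ell_2$, or on any $\ell_p(Y)$ or $c_0(Y)$ as above, the theorem settles the question negatively.

## Commuting pairs are densely disjoint hypercyclic

Let us first see which pairs cannot be counterexamples. The natural attempt at a positive answer copies the argument for one operator: from a d-hypercyclic $x$, move along the orbit.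

**Proposition 2.** If $T_1,T_2$ are d-hypercyclic and $T_1T_2=T_2T_1$, then they are densely d-hypercyclic.

*Proof.* Let $x$ be d-hypercyclic. By commutation,
$$(T_1^n(T_1x),T_2^n(T_1x))=(T_1\oplus T_1)(T_1^nx,T_2^nx).$$
The orbit $\{T_1^nx:n\ge1\}$ is dense by Fact A and lies in the range of $T_1$, so $T_1\oplus T_1$ has dense range. A continuous map with dense range sends dense sets to dense sets, so $T_1x$ is d-hypercyclic. By induction so is every $T_1^kx$, and these vectors are dense. $\square$

Without commutation the argument stops at its first line: $T_2^nT_1x$ need not be $T_1T_2^nx$, and nothing relates the pair orbit of $T_1x$ to that of $x$. Frequency of the visits does not enter at all. So we look for a counterexample among noncommuting pairs, and the swap example suggests similar operators $T$ and $V^{-1}TV$.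

## Similar pairs and the graph of $V-I$

For similar operators, disjointness becomes a statement about $T\oplus T$ alone.

**Lemma 3.** Let $T\in L(X)$, let $V=I+W\in L(X)$ be invertible, and put $T_1=T$, $T_2=V^{-1}TV$. A vector $z\in X$ is d-hypercyclic (d-frequently hypercyclic) for $(T_1,T_2)$ if and only if $(z,Wz)$ is hypercyclic (frequently hypercyclic) for $T\oplus T$. In particular, if $\|T^nWz\|\to\infty$, then $z$ is not d-hypercyclic.

*Proof.* We have $T_2^n=V^{-1}T^nV$, hence
$$VT_2^nz=T^nVz=T^nz+T^nWz.\tag{1}$$
Put $\Phi(p,q)=(p,V^{-1}(p+q))$. This is a linear homeomorphism of $X\times X$ with inverse $(p,r)\mapsto(p,Vr-p)$, and (1) says $(T_1^nz,T_2^nz)=\Phi(T^nz,T^nWz)$. So for open $U$, $(T_1^nz,T_2^nz)\in U$ if and only if $(T^nz,T^nWz)\in\Phi^{-1}(U)$, and $U\mapsto\Phi^{-1}(U)$ permutes the nonempty open sets. This gives both equivalences. If $(z,Wz)$ is hypercyclic for $T\oplus T$, then by Fact A $\|T^nWz\|<1$ for infinitely many $n$, which gives the last claim. $\square$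

Our task is now: find a small nuclear $W$ such that $(x,Wx)$ is frequently hypercyclic for $T\oplus T$, while $\|T^nWz\|\to\infty$ for every $z\notin\mathbb Kx$.

## One escaping vector leaves a hyperplane

Let us try this by hand for $T=2B$ on $\ell_2$. We need a vector whose orbit escapes to infinity. Put
$$e^{(s)}=\sum_{k\ge0}2^{-k}(k+1)^s\delta_k,\qquad T^ne^{(s)}=\sum_{i\ge0}2^{-i}(n+i+1)^s\delta_i\qquad(0<s\le1).$$
The coordinate $0$ gives $\|T^ne^{(s)}\|\ge(n+1)^s$. From $n+i+1\le(n+1)(i+1)$ we get $\|T^ne^{(s)}\|\le(n+1)^s\sum_i2^{-i}(i+1)=4(n+1)^s$. So the orbit of $e^{(s)}$ grows like $(n+1)^s$.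

Now take a frequently hypercyclic vector $(x,y)$ for $T\oplus T$, choose $h\in X^*$ with $h(x)=1$ and $0\neq f\in X^*$ with $f(x)=0$, and let $W=\eta(f\otimes e+h\otimes y)$ with $e=e^{(1)}$ and $\eta>0$ small. Then $Wx=\eta y$, and $(x,\eta y)$ is again frequently hypercyclic, so $x$ is d-frequently hypercyclic by Lemma 3. If $f(z)\neq0$, then
$$\|T^nWz\|\ge\eta\big(|f(z)|\,\|T^ne\|-|h(z)|\,\|T^ny\|\big).$$
Here is a first difficulty: the orbit of $y$ is dense, hence unbounded, and cannot be dismissed as a bounded error. We need $y$ to be frequently hypercyclic and yet slow. Lemma 5 will give $\|T^ny\|\le(n+1)^{1/4}+2$. Granting that, $\|T^nWz\|\to\infty$ whenever $f(z)\neq0$, so all d-hypercyclic vectors lie in $\ker f$. This already shows failure of density.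

It does not give item 2 of Theorem 1. *For this $W$ the d-hypercyclic vectors are dense in $\ker f$.* Let $w$ be finitely supported with $f(w)=0$ and $h(w)\ne-1$, and let $z=x+w$. Then $Wz=\eta(1+h(w))y$ and $T^nw=0$ for large $n$, so eventually $(T^nz,T^nWz)=(T^nx,\eta(1+h(w))T^ny)$. This orbit is dense, and $z$ is d-hypercyclic. Such $w$ are dense in $\ker f$. Indeed, pick a finitely supported $d$ with $f(d)=1$; if finitely supported $d_m$ tend to $v\in\ker f$, then $d_m-f(d_m)d\to v$ are finitely supported and lie in $\ker f$. If $h(w)=-1$, replace $w$ by $(1+\frac1m)w$ with $m$ large.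

The same computation shows that finitely many functionals $f_1,\dots,f_J$ leave at least the d-hypercyclic vectors $x+w$ with $w$ finitely supported in $\bigcap_{j\le J}\ker f_j$ and $h(w)\ne-1$. So we need infinitely many functionals $f_j$ with $\bigcap_j\ker f_j=\mathbb Kx$, and
$$W=\eta\Big(\sum_{j\ge1}2^{-j}f_j\otimes e_j+h\otimes y\Big).$$
Here is the second difficulty: the terms may cancel. If all $e_j$ equal one vector $e$, the sum is $g\otimes e$ with the single functional $g=\sum2^{-j}f_j$, and we are back to a hyperplane. More generally, orbits growing at the same rate can cancel each other.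

The way past this is a hierarchy of speeds. Suppose $T^ne_1$ escapes faster than $T^ne_2$, which escapes faster than $T^ne_3$, and so on, uniformly, with $T^ny$ slower than all of them. Given $z\notin\mathbb Kx$, let $j$ be the least index with $f_j(z)\neq0$. The terms before $j$ vanish, the terms after $j$ are negligible, and the $j$-th term carries the sum to infinity. For $2B$ the vectors $e^{(s_j)}$ with $s_j=\frac12+2^{-j}$ do this. For general $T$ we must construct both the slow $y$ and the hierarchy from the FHCC alone. This is the content of the next three sections.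

## Separated sets of positive lower density

A frequently hypercyclic vector is assembled from pieces placed at times in sets $A_l$ of positive lower density. To keep the pieces from interfering, times must be far apart, and farther apart for larger $l$.

**Lemma 4.** Let $1\le N_1\le N_2\le\cdots$ be integers. There are pairwise disjoint $A_l\subseteq\mathbb N$ $(l\ge1)$ of positive lower density with $\min A_l\ge N_l$ and $|n-m|\ge N_l+N_k$ whenever $n\in A_l$, $m\in A_k$, $n\ne m$.

*Proof.* **Step 1: the sets.** We start from odd multiples of sparse powers of $2$ and delete collisions. Choose integers $0\le a_1<a_2<\cdots$ with $2^{a_1}\ge N_1$ and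
$$10N_k2^{-a_k}\le2^{-a_{k-1}-3}\qquad(k\ge2).$$
Then $2^{a_k}\ge80N_k$ for $k\ge2$. Put
$$D_k=\{2^{a_k}(2j+1):j\ge0\},\quad D_k^+=\{n\in\mathbb N:|n-m|\le2N_k\text{ for some }m\in D_k\},\quad A_l=D_l\setminus\bigcup_{k>l}D_k^+.$$

**Step 2: separation.** We check the distances. Distinct elements of $A_l$ differ by at least $2^{a_l+1}\ge2N_l$. If $l<k$, $n\in A_l$ and $m\in A_k\subseteq D_k$, then $n\notin D_k^+$, so $|n-m|>2N_k\ge N_l+N_k$. In particular $A_l\cap A_k=\emptyset$. Also $\min A_l\ge2^{a_l}\ge N_l$.

**Step 3: density.** We show that the deletions cost at most half of the density of $D_l$. Let $k\ge2$. If $N<2^{a_k}-2N_k$, then $D_k^+\cap[1,N]=\emptyset$. Otherwise $N\ge80N_k-2N_k\ge2N_k$. An element of $D_k^+\cap[1,N]$ lies within $2N_k$ of some $m\in D_k$ with $m\le N+2N_k\le2N$. There are at most $2N2^{-a_k}$ multiples of $2^{a_k}$ in $[1,2N]$, and each accounts for at most $4N_k+1\le5N_k$ elements. So for all $N$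
$$\#(D_k^+\cap[1,N])\le10N_k2^{-a_k}N.$$
Since $D_l$ has density $2^{-a_l-1}$, we obtain
$$\underline d(A_l)\ge2^{-a_l-1}-\sum_{k>l}10N_k2^{-a_k}\ge2^{-a_l-1}-\sum_{k>l}2^{-a_{k-1}-3}.$$
As the $a_k$ are strictly increasing integers, the last sum is at most $2^{-a_l-3}(1+\frac12+\frac14+\cdots)=2^{-a_l-2}$. Hence $\underline d(A_l)\ge2^{-a_l-2}>0$. $\square$

## Frequently hypercyclic vectors with slowly growing orbits

**Lemma 5.** Let $R$ satisfy the FHCC on a separable Banach space $Z\ne\{0\}$, with data $Z_0,S$, and let $\varphi:\mathbb N_0\to[1,\infty)$ with $\varphi(n)\to\infty$. Then there is $u\in Z$ such that $\{n:R^nu\in U\}$ has positive lower density for every nonempty open $U\subseteq Z$, and $\|R^nu\|\le\varphi(n)+2$ for all $n\ge0$.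

The vector $u$ will be a sum of pieces $S^ky_l$. Such a piece is visible in $R^nu$ only when $n$ is near $k$. Separation makes at most one piece visible at any time, and we let the large pieces appear only after $\varphi$ has grown large enough to accommodate them.

*Proof.* **Step 1: the vector.** We fix the constants and define $u$. A subset of a separable metric space is separable, so there is a sequence $(y_l)_{l\ge1}$ in $Z_0$ that is dense in $Z$. By Fact B choose integers $1\le L_1\le L_2\le\cdots$ such that for all $m$, all $i\le m$ and all $F\subseteq[L_m,\infty)\cap\mathbb N$,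
$$\Big\|\sum_{k\in F}S^ky_i\Big\|\le2^{-m},\qquad\Big\|\sum_{k\in F}R^ky_i\Big\|\le2^{-m}.\tag{2}$$
Let $M_l=\sup_{k\ge0}\max(\|S^ky_l\|,\|R^ky_l\|)$, which is finite because the terms of a convergent series tend to $0$. Choose $P_l\in\mathbb N$ with $\varphi(n)\ge M_l$ for $n\ge P_l$, and put $N_l=L_l+\max_{i\le l}P_i$. The sequence $(N_l)$ is nondecreasing. Let $A_l$ be the sets of Lemma 4 for $(N_l)$, and put
$$u=\sum_{l\ge1}\sum_{k\in A_l}S^ky_l.$$
Since $\min A_l\ge N_l\ge L_l$, (2) bounds the $l$-th inner sum by $2^{-l}$, so $u$ is well defined.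

**Step 2: the orbit.** We write out $R^nu$. On $Z_0$ we have $RS=I$ and $S$ maps $Z_0$ into itself, so $R^nS^k=S^{k-n}$ for $k\ge n$ and $R^nS^k=R^{n-k}$ for $k\le n$. As $R^n$ is continuous and linear,
$$R^nu=\sum_l\Big[\sum_{k\in A_l,\,k>n}S^{k-n}y_l+\mathbf 1_{A_l}(n)\,y_l+\sum_{k\in A_l,\,k<n}R^{n-k}y_l\Big].\tag{3}$$

**Step 3: frequent hypercyclicity.** We show that $R^nu$ is close to $y_j$ for all $n\in A_j$. Let $n\in A_j$. For $k\in A_l$ with $k\ne n$, Lemma 4 gives $|k-n|\ge N_l+N_j\ge L_{\max(l,j)}$. Apply (2) with $m=\max(l,j)$ and $i=l\le m$: the first and third inner sums in (3) have norm at most $2^{-\max(l,j)}$. Since $n$ lies in no other $A_l$, the middle terms contribute exactly $y_j$. Hence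
$$\|R^nu-y_j\|\le2\sum_{l\ge1}2^{-\max(l,j)}=2\big(j2^{-j}+2^{-j}\big)=2(j+1)2^{-j}\qquad(n\in A_j).$$
Given a nonempty open $U$, choose a ball $\{z:\|z-z_0\|<r\}$ such that $\{z:\|z-z_0\|<2r\}\subseteq U$. By Fact A, $y_j$ lies in the smaller ball for infinitely many $j$. Take such a $j$ with $2(j+1)2^{-j}<r$. Then $R^nu\in U$ for all $n\in A_j$, and $\underline d(A_j)>0$.

**Step 4: growth.** We bound $\|R^nu\|$ for fixed $n$. Call $(l,k)$ with $k\in A_l$ *exceptional* if $|k-n|<L_l$. Suppose $(l,k)\neq(l',k')$ were both exceptional. Then $k\ne k'$, since $k=k'$ would give $l\neq l'$ and contradict disjointness. Moreover $|k-k'|<L_l+L_{l'}\le N_l+N_{l'}$, contradicting Lemma 4. So there is at most one exceptional pair. A term with $k=n$ is always exceptional, so the non-exceptional terms belong to the first and third inner sums in (3), with exponents at least $L_l$. By (2) they contribute at most $\sum_l(2^{-l}+2^{-l})=2$. An exceptional pair $(l,k)$ contributes one vector of norm at most $M_l$. In that case $n>k-L_l\ge N_l-L_l\ge P_l$, so $M_l\le\varphi(n)$. Altogether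 $\|R^nu\|\le\varphi(n)+2$. $\square$

## Orbits that escape at different speeds

**Lemma 6.** Let $T$ satisfy the FHCC on $X$. There are constants $B,c,C>0$, a sequence $a_n\ge1$ with $a_n\to\infty$, and vectors $e_j\in X$ $(j\ge1)$ such that, with $s_j=\frac12+2^{-j}$,
$$c\,a_n^{s_j}-B\le\|T^ne_j\|\le C\,a_n^{s_j}+B\qquad(n\ge0,\ j\ge1).\tag{4}$$
Hence $\sup_j\|e_j\|<\infty$, $\|T^ne_j\|\to\infty$ for each $j$, and $\sup_{i>j}\|T^ne_i\|/\|T^ne_j\|\to0$ as $n\to\infty$ for each $j$.

(In this section $B$ is a constant, not the shift.) To see where the proof comes from, return to the shift example. There $T^ne^{(s)}$ is roughly $(n+1)^s\sum_i2^{-i}\delta_i$: a slowly varying weight times an eigenvector for the eigenvalue $1$. Two things change for general $T$. First, the series at our disposal may not tolerate the weights $(k+1)^s$; we must choose weights $a_k$ that grow slowly enough. Second, the vector $\sum_kx_k$ built below may be $0$. For the operator $2B$ on $\ell_2$ and $u=\delta_1-2\delta_0$ we have $S^ku=2^{-k}\delta_{k+1}-2^{1-k}\delta_k$ and $Tu=2\delta_0$,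 and the sum $Tu+\sum_{k\ge0}S^ku$ telescopes to $2\delta_0-2\delta_0=0$. So we use an eigenvalue $\lambda$ on the unit circle chosen to avoid this.

*Proof.* **Step 1: a bilateral orbit.** We build a two-sided sequence on which $T$ acts as a shift. Fix $0\neq u\in X_0$. Let $x_k=S^ku$ for $k\ge0$ and $x_{-k}=T^ku$ for $k\ge1$. Then $Tx_k=x_{k-1}$ for all $k\in\mathbb Z$, and $\sum_{k\in\mathbb Z}x_k$ converges unconditionally. Let
$$\tau(m)=\sup\Big\{\Big\|\sum_{|k|\ge m}b_kx_k\Big\|:b_k\in\mathbb K,\ |b_k|\le1\Big\}.$$
By Fact B, $\tau(m)\to0$, and every $\tau(m)$ is finite.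

**Step 2: slow concave weights.** We choose weights that the series still tolerates. Choose integers $0=m_0<m_1<\cdots$ with $\tau(m_j)\le4^{-j}$ and $m_{j+1}-m_j\ge m_j-m_{j-1}$ for $j\ge1$. Let $a$ be the piecewise linear function on $[0,\infty)$ with nodes $m_j$ and $a(m_j)=j+1$, and write $a_n=a(n)$. Its slopes $1/(m_{j+1}-m_j)$ are nonincreasing, so $a$ is concave. It is also nondecreasing, at least $1$, tends to $\infty$, and $a_0=1$.

For $m_i\le|k|<m_{i+1}$ we have $a_{|k|}\le i+2$. Let $|b_k|\le1$ and consider a finite sum of terms $b_ka_{|k|}x_k$ with $|k|\ge m_j$. The part with $m_i\le|k|<m_{i+1}$ is $(i+2)$ times a sum whose coefficients have modulus at most $1$ and whose indices satisfy $|k|\ge m_i$. So the whole sum has norm at most $\sum_{i\ge j}(i+2)\tau(m_i)$. This is finite for every $j$ and tends to $0$ as $j\to\infty$. Hence $\sum_kb_ka_{|k|}x_k$ converges unconditionally, and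
$$B:=\sup\Big\{\Big\|\sum_{k\in\mathbb Z}b_ka_{|k|}x_k\Big\|:b_k\in\mathbb K,\ |b_k|\le1\Big\}<\infty.$$
Also $B\ge\|a_0x_0\|=\|u\|>0$.

Let $s\in[\frac12,1]$. The function $a^s$ is concave, as the composition of the concave nondecreasing function $t\mapsto t^s$ with a concave function. It is nondecreasing and at least $1$, and $a^s\le a$. For a concave function $g$ the increment $g(t+i)-g(t)$ is nonincreasing in $t$. Therefore
$$0\le a_{n+i}^s-a_n^s\le a_i^s-a_0^s\le a_i\qquad(n,i\ge0).\tag{5}$$

**Step 3: a nonzero eigenvector.** We find $\lambda$ with $|\lambda|=1$, $\lambda\ne\pm1$, and an eigenvector for it. If $\mathbb K=\mathbb C$, put $\tilde X=X$ and $\tilde T=T$. If $\mathbb K=\mathbb R$, let $\tilde X=X+iX$ with the norm $\|w\|=\max_\theta\|\operatorname{Re}(e^{i\theta}w)\|$ and let $\tilde T(p+iq)=Tp+iTq$. This is a complex norm that agrees with the given norm on $X$, since $\max_\theta|\cos\theta|=1$. It satisfies $\max(\|p\|,\|q\|)\le\|p+iq\|\le\|p\|+\|q\|$, so $\tilde X$ is complete. The operator $\tilde T$ is bounded, because $\operatorname{Re}(e^{i\theta}\tilde Tw)=T\operatorname{Re}(e^{i\theta}w)$.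

For $|\lambda|=1$ put $E_\lambda=\sum_{k\in\mathbb Z}\lambda^kx_k\in\tilde X$. Its tails over $|k|\ge m$ have norm at most $2\tau(m)$ (treat $\operatorname{Re}\lambda^k$ and $\operatorname{Im}\lambda^k$ separately if $\mathbb K=\mathbb R$). So the series converges uniformly in $\lambda$, and $\lambda\mapsto E_\lambda$ is continuous. Integrating term by term, the mean of $E_\lambda$ over the circle is $x_0=u\neq0$. So $E_\lambda\ne0$ for some $\lambda$, and by continuity on a nonempty open subset of the circle. Fix such a $\lambda\notin\{1,-1\}$. Then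
$$\tilde TE_\lambda=\sum_k\lambda^kx_{k-1}=\lambda E_\lambda.$$

**Step 4: the weighted vectors.** We compare the orbit of a weighted half of $E_\lambda$ with $a_n^s\lambda^nE_\lambda$. Let $\tilde e^{(s)}=\sum_{k\ge0}a_k^s\lambda^kx_k\in\tilde X$, which converges by Step 2 because $a_k^s\le a_k$. Then $\tilde T^n\tilde e^{(s)}=\sum_{k\ge0}a_k^s\lambda^kx_{k-n}=\sum_{i\ge-n}a_{n+i}^s\lambda^{n+i}x_i$, so
$$\tilde T^n\tilde e^{(s)}-a_n^s\lambda^nE_\lambda=\sum_{i\ge-n}(a_{n+i}^s-a_n^s)\lambda^{n+i}x_i-\sum_{i<-n}a_n^s\lambda^{n+i}x_i=:\sum_{i\in\mathbb Z}\gamma_ix_i.\tag{6}$$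
We claim $|\gamma_i|\le a_{|i|}$ for all $i$. For $i\ge0$ this is (5). For $-n\le i<0$, (5) with base point $n-|i|$ and increment $|i|$ gives $|\gamma_i|=a_n^s-a_{n-|i|}^s\le a_{|i|}$. For $i<-n$, $|\gamma_i|=a_n^s\le a_n\le a_{|i|}$.

**Step 5: two-sided bounds, complex case.** We read off the size of the orbit. Let $e^{(s)}=\tilde e^{(s)}$. By (6) and the definition of $B$, $\big|\,\|T^ne^{(s)}\|-a_n^s\|E_\lambda\|\,\big|\le B$. Put $c=C=\|E_\lambda\|>0$.

**Step 6: two-sided bounds, real case.** We pass to real parts without losing the lower bound. Let $e^{(s)}=\operatorname{Re}\tilde e^{(s)}\in X$. Taking real parts in (6), $T^ne^{(s)}-a_n^s\operatorname{Re}(\lambda^nE_\lambda)=\sum_i(\operatorname{Re}\gamma_i)x_i$, which has norm at most $B$. Put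
$$c=\min_{|\omega|=1}\|\operatorname{Re}(\omega E_\lambda)\|,\qquad C=\max_{|\omega|=1}\|\operatorname{Re}(\omega E_\lambda)\|.$$
Suppose $c=0$. The minimum is attained, so $\omega E_\lambda=iv$ for some $|\omega|=1$ and some $v\in X$, and $v\neq0$ because $E_\lambda\ne0$. Then $\tilde Tv=\lambda v$, that is, $Tv=(\operatorname{Re}\lambda)v+i(\operatorname{Im}\lambda)v$. Since $Tv\in X$, this forces $(\operatorname{Im}\lambda)v=0$, contradicting $\lambda\ne\pm1$. So $C\ge c>0$.

**Step 7: conclusion.** We collect the claims. In both cases $c\,a_n^s-B\le\|T^ne^{(s)}\|\le C\,a_n^s+B$ for all $s\in[\frac12,1]$ and $n\ge0$. Put $e_j=e^{(s_j)}$; this is (4). Taking $n=0$ and $a_0=1$ gives $\|e_j\|\le C+B$. The lower bound gives $\|T^ne_j\|\to\infty$. For $i>j$ we have $s_i\le s_{j+1}<s_j$, so, once $n$ is so large that $c\,a_n^{s_j}>B$,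
$$\sup_{i>j}\frac{\|T^ne_i\|}{\|T^ne_j\|}\le\frac{C\,a_n^{s_{j+1}}+B}{c\,a_n^{s_j}-B}\longrightarrow0.\qquad\square$$

## Proof of Theorem 1: the least nonvanishing functional wins

**Step 1: a slow frequently hypercyclic pair.** We produce $x$ and $y$. Take $a_n,e_j$ from Lemma 6. The operator $T\oplus T$ satisfies the FHCC on $X\times X$. Apply Lemma 5 to it with $\varphi(n)=a_n^{1/4}$, which is at least $1$ and tends to $\infty$. We obtain $(x,y)\in X\times X$ such that
$$(x,y)\ \text{is frequently hypercyclic for}\ T\oplus T,\tag{7}$$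
$$\|T^ny\|\le a_n^{1/4}+2,\quad\text{hence}\quad\|T^ny\|/\|T^ne_j\|\to0\ \text{ for every }j,\tag{8}$$
the last part by (4), because $s_j>\frac12>\frac14$. By (7) the orbit of $x$ is dense, so $x\ne0$. Choose $h\in X^*$ with $h(x)=1$.

**Step 2: functionals with common kernel $\mathbb Kx$.** We construct $f_i\in X^*$ with $\|f_i\|\le1$ and $\bigcap_i\ker f_i=\mathbb Kx$. The space $Q=X/\mathbb Kx$ is separable and nonzero. Let $(q_i)$ be a sequence of nonzero vectors dense in $Q$. By the Hahn–Banach theorem let $F_i\in Q^*$ satisfy $\|F_i\|=1$ and $F_i(q_i)=\|q_i\|$. Suppose $q\ne0$ and $F_i(q)=0$ for all $i$. Choose $i$ with $\|q-q_i\|<\|q\|/3$. Then $\|q_i\|=|F_i(q_i-q)|<\|q\|/3$, while $\|q_i\|>2\|q\|/3$, a contradiction. So the functionals $f_i=F_i\circ(X\to Q)$ have the required properties.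

**Step 3: the operators.** We define $V$. Put
$$W_0=\sum_{j\ge1}2^{-j}f_j\otimes e_j+h\otimes y.$$
It is nuclear, since $\|f_j\|\le1$ and $\sup_j\|e_j\|<\infty$. Choose $\eta>0$ with $\eta\|W_0\|<\min(1,\varepsilon)$, and let $W=\eta W_0$ and $V=I+W$. Then $V$ is invertible by the Neumann series, $V-I$ is nuclear, and $\|V-I\|<\varepsilon$. Let $T_1=T$ and $T_2=V^{-1}TV$.

**Step 4: item 1.** We check that $x$, and every $cx$ with $c\ne0$, is d-frequently hypercyclic. Since $f_j(x)=0$ for all $j$ and $h(x)=1$, we have $Wx=\eta y$. The map $(p,q)\mapsto(cp,c\eta q)$ is a linear homeomorphism of $X\times X$ commuting with $T\oplus T$. So (7) implies that $(cx,c\eta y)=(cx,W(cx))$ is frequently hypercyclic for $T\oplus T$. By Lemma 3, $cx$ is d-frequently hypercyclic for $(T_1,T_2)$.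

**Step 5: item 2.** We show that no other vector is d-hypercyclic. Let $z\in X\setminus\mathbb Kx$. By Step 2 some $f_j(z)\ne0$; let $j$ be the least such index. Then $T^nW_0z=\sum_{i\ge j}2^{-i}f_i(z)T^ne_i+h(z)T^ny$, and for large $n$ (so that $T^ne_j\ne0$)
$$\|T^nW_0z\|\ge\|T^ne_j\|\Big(2^{-j}|f_j(z)|-\sum_{i>j}2^{-i}|f_i(z)|\frac{\|T^ne_i\|}{\|T^ne_j\|}-|h(z)|\frac{\|T^ny\|}{\|T^ne_j\|}\Big).$$
The sum over $i>j$ is at most $\|z\|\sup_{i>j}\|T^ne_i\|/\|T^ne_j\|$, which tends to $0$ by Lemma 6. The last term tends to $0$ by (8). So the bracket tends to $2^{-j}|f_j(z)|>0$, while $\|T^ne_j\|\to\infty$. Hence $\|T^nWz\|=\eta\|T^nW_0z\|\to\infty$, and $z$ is not d-hypercyclic by Lemma 3. Finally, $z=0$ is not d-hypercyclic. Together with Step 4, the d-hypercyclic vectors are exactly the $cx$ with $c\ne0$. They lie in the one-dimensional closed subspace $\mathbb Kx$, so they are not dense in $X$. $\blacksquare$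

## Direct sums, small perturbations and $N$-tuples

**Corollary 7 (direct sums).** For every pair in Theorem 1, $T_1\oplus T_1$ and $T_2\oplus T_2$ are not d-hypercyclic.

*Proof.* Let $(z,z')$ be a d-hypercyclic vector, so that the vectors $(T_1^nz,T_1^nz',T_2^nz,T_2^nz')$ are dense in $X^4$. Projecting to the first and third coordinates, and to the second and fourth, shows that $z$ and $z'$ are both d-hypercyclic for $(T_1,T_2)$. By Theorem 1 both are nonzero multiples of $x$, so $z'=cz$ for some scalar $c$. But then $(T_1^nz,T_1^nz')=(T_1^nz,cT_1^nz)$ never leaves the proper closed subspace $\{(p,cp):p\in X\}$ of $X\times X$, a contradiction. $\square$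

**Corollary 8 (size of the perturbation).** Every $T\in L(X)$ satisfying the FHCC can be paired with an arbitrarily small nuclear perturbation of itself, similar to $T$, so that the pair has the properties in Theorem 1. If in $W_0$ only the term $j=1$ of the sum is kept, then $V-I$ has rank at most $2$, $T_2-T_1$ has rank at most $4$, the pair is d-frequently hypercyclic, and all its d-hypercyclic vectors lie in the closed hyperplane $\ker f_1$.

*Proof.* We have
$$T_2-T_1=V^{-1}(TV-VT)=\eta V^{-1}(TW_0-W_0T),$$
which is nuclear. Its norm is at most $\frac{2\eta\|T\|\|W_0\|}{1-\eta\|W_0\|}$, which tends to $0$ as $\eta\to0$, while $x,y,e_j,f_j,h$ stay fixed. This proves the first claim.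

Now let $W_0=\frac12f_1\otimes e_1+h\otimes y$, with $\eta$ again so small that $\eta\|W_0\|<1$. Its rank is at most $2$, so $TW_0-W_0T$ has rank at most $4$. Still $Wx=\eta y$, so Step 4 applies and $x$ is d-frequently hypercyclic. If $f_1(z)\ne0$, then
$$\|T^nW_0z\|\ge\|T^ne_1\|\Big(\tfrac12|f_1(z)|-|h(z)|\frac{\|T^ny\|}{\|T^ne_1\|}\Big)\to\infty,$$
and $z$ is not d-hypercyclic by Lemma 3. Since $\|F_1\|=1$, $f_1\neq0$, so $\ker f_1$ is a closed hyperplane. $\square$

For $N\ge2$ operators the definitions are the same, with $(T_1^nx,\dots,T_N^nx)$ in $X^N$.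

**Corollary 9 ($N$-tuples).** Let $T\in L(X)$ satisfy the FHCC and let $N\ge2$. There are $x\in X\setminus\{0\}$ and operators $T_1=T$, $T_i=V_i^{-1}TV_i$ $(2\le i\le N)$, with $V_i$ invertible and $V_i-I$ nuclear and of arbitrarily small norm, such that $x$ is d-frequently hypercyclic for $(T_1,\dots,T_N)$ and the set of d-hypercyclic vectors of this $N$-tuple is exactly $\{cx:c\in\mathbb K\setminus\{0\}\}$.

*Proof.* Apply Lemma 5 to $T\oplus\dots\oplus T$ on $X^N$ with $\varphi(n)=a_n^{1/4}$. This gives a frequently hypercyclic vector $(x,y_2,\dots,y_N)$ with $\|T^ny_i\|\le a_n^{1/4}+2$ for each $i$. Choose $h$ and $f_j$ for this $x$ as before, and put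
$$V_i=I+\eta\Big(\sum_{j\ge1}2^{-j}f_j\otimes e_j+h\otimes y_i\Big)\qquad(2\le i\le N)$$
with $\eta>0$ so small that all $\|V_i-I\|$ are less than $1$ and as small as desired. Then $V_ix=x+\eta y_i$, so $T_i^nx=V_i^{-1}(T^nx+\eta T^ny_i)$. Hence $(T_1^nx,\dots,T_N^nx)$ is the image of $(T^nx,T^ny_2,\dots,T^ny_N)$ under the map
$$(p,q_2,\dots,q_N)\mapsto\big(p,V_2^{-1}(p+\eta q_2),\dots,V_N^{-1}(p+\eta q_N)\big).$$
This is a linear homeomorphism of $X^N$, with inverse $(p,r_2,\dots,r_N)\mapsto(p,\eta^{-1}(V_2r_2-p),\dots,\eta^{-1}(V_Nr_N-p))$. So $x$ is d-frequently hypercyclic for the $N$-tuple. Since $(p_1,\dots,p_N)\mapsto(cp_1,\dots,cp_N)$ is a homeomorphism for $c\ne0$, so is every $cx$ with $c\neq0$. Conversely, a d-hypercyclic vector of the $N$-tuple is one for $(T_1,T_2)$, by projecting to the first two coordinates. The pair $(T_1,T_2)$ is built from $(x,y_2)$ exactly as in the proof of Theorem 1, so by Step 5 there such a vector is a nonzero multiple of $x$. $\square$
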